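\title{M\"obius disjoint diffeomorphisms of positive entropy}

\begin{abstract}
We show that every compact manifold of dimension at least $4$ carries $C^\infty$ diffeomorphisms of arbitrarily large topological entropy, equal to the identity outside a ball, all of whose orbits are uncorrelated with the M\"obius function. In dimension at least $3$ we obtain $C^1$ examples. A subshift of positive entropy that avoids correlation with the M\"obius function in a quantitative sense is placed inside a horseshoe, and a drift in an extra coordinate removes every orbit that does not stay extremely close to it at most times. In the smooth case this closeness is forced by a cocycle over a Liouville rotation.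
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mu$ be the M\"obius function: $\mu(1)=1$, $\mu(n)=(-1)^k$ if $n$ is a product of $k$ distinct primes, and $\mu(n)=0$ if $n$ is divisible by the square of a prime. Let $T$ be a continuous map of a compact metric space $Z$. The system $(Z,T)$ is \emph{M\"obius disjoint} if
\begin{equation}\label{eq:disjoint}
\lim_{N\to\infty}\frac1N\sum_{n\le N}f(T^nz)\,\mu(n)=0\qquad\text{for every }f\in C(Z)\text{ and every }z\in Z .
\end{equation}
The definition asks that no continuous observation of any orbit correlate with the values of $\mu$. For a one-point space it says that $\sum_{n\le N}\mu(n)=o(N)$. For the rotation of the circle by $\beta$ it says, since trigonometric polynomials are dense, that $\sum_{n\le N}\mu(n)e^{2\pi i r\beta n}=o(N)$ for every integer $r$. Both statements are true (see Corollary~\ref{cor:long}). At the other extreme, the full shift on the alphabet $\{-1,0,1\}$ is not M\"obius disjoint: take a point $z$ with $z_n=\mu(n)$ for $n\ge1$ and $f(z)=z_0$; then the average in \eqref{eq:disjoint}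 is the proportion of squarefree $n\le N$, which is at least $1-\sum_{t\ge2}t^{-2}>0$. The full shift fails because it has enough orbits to copy $\mu$.

Sarnak's conjecture asserts that every system of zero topological entropy is M\"obius disjoint. The converse is false: Downarowicz and Serafin constructed M\"obius disjoint homeomorphisms of positive, indeed of arbitrarily large, entropy. On the other hand, subshifts of finite type of positive entropy are not M\"obius disjoint. This matters for smooth systems, because disjointness passes to factors of subsystems: if $Z'\subset Z$ is closed and invariant and $\pi\colon Z'\to Z''$ is a continuous surjection intertwining $T$ with $T''$, then for $f\in C(Z'')$ the function $f\circ\pi$ extends continuously to $Z$, so \eqref{eq:disjoint} for $(Z,T)$ gives \eqref{eq:disjoint} for $(Z'',T'')$. A M\"obius disjoint system therefore contains no horseshoe. Using Katok's horseshoe theorem, it follows that $C^{1+\delta}$ diffeomorphisms ($\delta>0$) of compact surfaces with positive entropy are not M\"obius disjoint. This leads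 to the following question from \cite{FKL}.

\medskip
\noindent\emph{Is there a diffeomorphism of a compact manifold, of class $C^r$ for some $r\ge1$, that has positive topological entropy and is M\"obius disjoint?}
\medskip

The case of surfaces suggests the answer no: there entropy brings a horseshoe with it. But in higher dimension there is room for a direction that is neither expanded nor contracted, and a slow motion in this direction can carry away the unwanted orbits of a horseshoe and keep a chosen part of it. The answer is yes.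

\begin{theorem}\label{thm:smooth}
Let $W$ be a compact manifold (with or without boundary) of dimension $d\ge4$ and let $C>0$. There is a $C^\infty$ diffeomorphism $T$ of $W$, equal to the identity outside a ball, with $h_{\mathrm{top}}(T)>C$, such that $(W,T)$ is M\"obius disjoint.
\end{theorem}

\begin{theorem}\label{thm:c1}
The same holds for every $d\ge3$ with $T$ a $C^1$ diffeomorphism.
\end{theorem}

By the fact quoted above there are no $C^{1+\delta}$ examples on compact surfaces, and in dimension $1$ homeomorphisms have zero entropy. Two cases are not settled here: class $C^{1+\delta}$ (in particular $C^\infty$) in dimension $3$, and class exactly $C^1$ in dimension $2$.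

Section~\ref{sec:model} explains the mechanism on a one-line recursion and shows which quantitative properties the proof needs. Sections~\ref{sec:arith} and \ref{sec:subshift} construct the subshift, Section~\ref{sec:horseshoe} places it in a horseshoe, and Section~\ref{sec:frame} defines the diffeomorphisms and reduces both theorems to two kinds of orbits. These are treated in Section~\ref{sec:c1} for Theorem~\ref{thm:c1} and in Sections~\ref{sec:rotation} and \ref{sec:smooth} for Theorem~\ref{thm:smooth}.

\subsection*{Conventions}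
We write $e(t)=e^{2\pi it}$, $\mathbb T=\mathbb R/\mathbb Z$, and $\|t\|$ for the distance from $t$ to $\mathbb Z$. Sums over $x\le N$ or $n\le N$ run over positive integers. The alphabet is $\mathcal A=\{1,\dots,M\}$ with $M\ge2$, and $S$ is the shift $(S\omega)_n=\omega_{n+1}$ on $\mathcal A^{\mathbb Z}$. A \emph{subshift} is a nonempty closed set $X\subset\mathcal A^{\mathbb Z}$ with $SX=X$, and $\mathcal L(X)$ is the set of finite words that occur in points of $X$. For an interval $I$ of integers, $\omega_I$ is the word that $\omega$ shows on $I$, and $|v|$ is the length of a word $v$. Throughout,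
\[
m(N)=\lceil(\log N)^{16}\rceil .
\]
About topological entropy we use three standard facts: it does not increase when we pass to a closed invariant subset; it does not increase when we pass to a factor; and for a subshift $X$ with $p_X(n)$ words of length $n$ it equals $h(X)=\lim_n\frac1n\log p_X(n)=\inf_n\frac1n\log p_X(n)$.

\section{The drift mechanism in a model}\label{sec:model}

Let $X\subset\mathcal A^{\mathbb Z}$ be the subshift that we want to keep, and let $g\colon\mathcal A^{\mathbb Z}\to[0,10^{-3}]$ be continuous with zero set $X$. Add a real coordinate $u$ and consider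
\[
(\omega,u)\longmapsto\bigl(S\omega,\ u+u^2+g(\omega)\bigr),\qquad |u_0|<\tfrac12 .
\]
The set $X\times\{0\}$ is invariant and carries the entropy of $X$. The sequence $u_n$ is nondecreasing, and there are two possibilities.

If $u_n>0$ for some $n$, all later increments are at least $u_n^2$, and the orbit leaves the neighborhood of $\{u=0\}$ for good. In the actual construction the map is slowed down to the identity as $u$ approaches $\frac12$, so such an orbit converges, and a convergent orbit satisfies \eqref{eq:disjoint}.

If $u_n\le0$ for all $n$, put $\delta_n=-u_n$. Then $0\le\delta_{n+1}=\delta_n-\delta_n^2-g(S^n\omega)$, so $g(S^n\omega)\le\delta_n$. As long as $\delta_{n+1}>0$ we have $1/\delta_{n+1}\ge 1/(\delta_n(1-\delta_n))\ge1/\delta_n+1$, and once $\delta_n=0$ it stays $0$. Hence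
\[
g(S^n\omega)\le\delta_n\le\frac1{n+2}.
\]
An orbit can stay below $\{u=0\}$ only if it pays with $\delta_n$ for the drift, and so $S^n\omega$ must approach $X$. In the smallest case, where $X$ is a single constant sequence, these orbits converge as well: the full shift in the base has been made harmless.

\subsection*{The rate of approach}
When $X$ has positive entropy, $S^n\omega$ approaches $X$ without following any single orbit of $X$. All we learn is that $\omega$ looks like a point of $X$ in windows whose length grows with $n$, and disjointness of $X$ says nothing about such $\omega$. We need a subshift for which windows of a specified length suffice. Section~\ref{sec:subshift} provides one, with windows of length $m(N)$ at positions up to $N$. The construction there is a union bound over $N$ positions, each with a failure probability that is at best exponentially small in the length of the window, so it gives nothing for windows shorter than $\log N$.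

Now compare this with what the drift gives. In the smooth realization $X$ becomes a compact set $X'$ invariant under a diffeomorphism $F$ with Lipschitz constant $L$, and to read a window of length $m$ we must know that the point is within about $L^{-m}$ of $X'$. A $C^2$ function $g\ge0$ vanishing on $X'$ has zero gradient there, so $g=O(d(\cdot,X')^2)$. Even if $g$ were comparable to $d(\cdot,X')^2$, the bound $g\le 1/n$ would give windows of length $O(\log n)$ only. We need $\delta_n$ to be smaller than every power of $n$.

\subsection*{First remedy: a stronger push}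
Replace $u^2$ by a function $a(u)\ge0$ with $a(0)=a'(0)=0$ that is much larger near $0$. If $a'$ is H\"older of exponent $\kappa$, then $a(u)\le C_0|u|^{1+\kappa}$, and already for $\omega\in X$ and small $\delta_0>0$ we get $\delta_{n+1}^{-\kappa}\le\delta_n^{-\kappa}(1-C_0\delta_n^\kappa)^{-\kappa}\le\delta_n^{-\kappa}+O(1)$, which is polynomial decay at best. In class $C^1$ there is no such obstruction, and this gives Theorem~\ref{thm:c1}.

\subsection*{Second remedy: a linear term}
The recursion $u'=e^{c}u+u^2+g(\omega)$ is smooth, and for $c<0$ it gives exponential decay of $\delta_n$. But a derivative acts on both sides of $u=0$, and a small constant $c\ne0$ destroys disjointness when $h(X)>0$. Let $\kappa=|e^c-1|$ and suppose $g(\omega)\le\kappa^2/4$. The map $u\mapsto e^cu+u^2+g(\omega)$ is increasing near $0$, and evaluating it at the endpoints shows that it maps $[0,\kappa/2]$ into itself if $c<0$ and $[-\kappa,-\kappa/2]$ into itself if $c>0$. Let $X^{[l]}\supset X$ be the subshift of finite type of all $\omega$ whose words of length $2l+1$ lie in $\mathcal L(X)$.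 Each of its points agrees on $[-l,l]$ with a point of $X$, so $g\le\kappa^2/4$ on $X^{[l]}$ for large $l$ by uniform continuity. Then every orbit of $X^{[l]}$ survives in the base, and $X^{[l]}$ is not M\"obius disjoint.

We therefore let $c=c(\theta)$ depend on a further coordinate $\theta\in\mathbb T$ that rotates by $\alpha$, which costs one dimension. Two properties are needed. The sums $\sum_{i<n}c(\theta+i\alpha)$ must be bounded along a sequence of times $n=q_k$, so that on the side $u>0$ the term $u^2$ wins in the end. And for most $n\le N$ the sum of $c$ over some stretch of time ending at $n$, of length $o(N)$, must be below $-(\log N)^{33}$, so that on the side $u<0$ the quantity $\delta_n$ is tiny. Section~\ref{sec:rotation} shows that the two are compatible when $\alpha$ is Liouville. Since observables now depend on $\theta$, the subshift must avoid correlation with all the sequences $\mu(n)e(r\alpha n)$, $r\in\mathbb Z$.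

\section{Exponential sums in short intervals}\label{sec:arith}

The only arithmetic input is cancellation in $\sum\mu(n)e(\beta n)$ over most short intervals. For $\beta\in\mathbb R$ and an integer $h\ge1$ put
\[
\mathcal D_h(\beta)=\limsup_{N\to\infty}\frac1N\sum_{x\le N}\Bigl|\frac1h\sum_{x<n\le x+h}\mu(n)e(\beta n)\Bigr| .
\]

\begin{lemma}\label{lem:SI}
For every $\beta\in\mathbb R$, $\mathcal D_h(\beta)\to0$ as $h\to\infty$.
\end{lemma}

\begin{proof}
Let $\lambda$ be the Liouville function, $\lambda(n)=(-1)^k$ when $n$ has $k$ prime factors counted with multiplicity. Matom\"aki, Radziwi{\l}{\l} and Tao \cite{MRT} proved: if $H=H(Y)\le Y$ and $H(Y)\to\infty$ as $Y\to\infty$, then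
\begin{equation}\label{eq:MRT}
\sup_{\beta}\int_0^Y\Bigl|\sum_{x\le n\le x+H}\lambda(n)e(\beta n)\Bigr|\,dx=o(HY).
\end{equation}

We first prove the lemma with $\lambda$ in place of $\mu$. If it fails for some $\beta$, there are $c_0>0$, integers $h_1<h_2<\cdots$ and $N_1<N_2<\cdots$ with $N_i\ge ih_i$ and
\[
\sum_{x_0\le N_i}\Bigl|\sum_{x_0<n\le x_0+h_i}\lambda(n)e(\beta n)\Bigr|>c_0h_iN_i .
\]
Put $H(Y)=h_i$ for $N_i\le Y<N_{i+1}$; then $H(Y)\le Y$ and $H(Y)\to\infty$. For an integer $x_0$ and $x\in(x_0,x_0+1)$, the integers in $[x,x+h_i]$ are those with $x_0<n\le x_0+h_i$. So the integral in \eqref{eq:MRT} for $Y=N_i$ contains all terms of the last sum except $x_0=N_i$, and it is at least $c_0h_iN_i-h_i$. This contradicts \eqref{eq:MRT}.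

To pass to $\mu$, write $\mu(n)=\lambda(n)\mu(n)^2=\lambda(n)\sum_{t^2\mid n}\mu(t)$ and fix $t_0\ge1$. Since the indicator of $t^2\mid n$ is $t^{-2}\sum_{s\bmod t^2}e(sn/t^2)$, the terms $t\le t_0$ give a finite linear combination of the sequences $\lambda(n)e((\beta+s/t^2)n)$, whose contribution to $\mathcal D_h(\beta)$ tends to $0$ as $h\to\infty$. In the average over $x$, each $n\le N+h$ has total weight at most $1/N$, so the terms $t>t_0$ contribute at most
\[
\frac1N\sum_{t>t_0}\#\{n\le N+h:\ t^2\mid n\}\le\frac{N+h}N\sum_{t>t_0}t^{-2}\le\frac2{t_0}\qquad(N\ge h).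
\]
Hence $\limsup_h\mathcal D_h(\beta)\le2/t_0$ for every $t_0$.
\end{proof}

The next lemma converts averages over all intervals of length $h$ into a bound for an arbitrary family of long disjoint intervals.

\begin{lemma}\label{lem:intervals}
Let $|z_n|\le1$, let $h\ge1$, and let $\mathcal I$ be a family of disjoint intervals of integers in $[1,N]$. Then
\[
\sum_{I\in\mathcal I}\Bigl|\sum_{n\in I}z_n\Bigr|\le\sum_{x\le N}\Bigl|\frac1h\sum_{x<n\le x+h}z_n\Bigr|+2h\,\#\mathcal I .
\]
\end{lemma}

\begin{proof}
In $\frac1h\sum_{x\in I}\sum_{x<n\le x+h}z_n$ the term $z_n$ has weight $\frac1h\#\{x\in I:n-h\le x<n\}\in[0,1]$. The weight is $1$ for $n\in I$ except for at most the first $h$ points of $I$, and it is nonzero for at most $h$ points outside $I$. So this double sum differs from $\sum_{n\in I}z_n$ by at most $2h$. Sum over $I$ and use disjointness.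
\end{proof}

\begin{corollary}\label{cor:long}
For every $\beta$, $\frac1N\sum_{n\le N}\mu(n)e(\beta n)\to0$. If an orbit $T^nz$ converges, then \eqref{eq:disjoint} holds for this $z$ and every continuous $f$.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:intervals} with $\mathcal I=\{[1,N]\}$ bounds the $\limsup$ of the modulus by $\mathcal D_h(\beta)$ for every $h$. If $T^nz\to z_\infty$, the average in \eqref{eq:disjoint} is $f(z_\infty)\frac1N\sum_{n\le N}\mu(n)+o(1)$; take $\beta=0$.
\end{proof}

\section{A subshift that is tested in polylogarithmic windows}\label{sec:subshift}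

Fix $\alpha\in\mathbb R$ and write $\mu_r(n)=\mu(n)e(r\alpha n)$ for $r\in\mathbb Z$.

\begin{proposition}\label{prop:subshift}
For every $\alpha\in\mathbb R$ and $M\ge2$ there is a subshift $X\subset\mathcal A^{\mathbb Z}$ with $h(X)\ge\log M-1$ and the following property. If $\omega\in\mathcal A^{\mathbb N}$ satisfies
\begin{equation}\label{eq:window}
\#\{n\le N:\ \omega_{[n,n+m(N))}\notin\mathcal L(X)\}=o(N),
\end{equation}
then for every nonempty word $v$ and every $r\in\mathbb Z$,
\[
\frac1N\sum_{n\le N}\mathbf 1[\omega_{[n,n+|v|)}=v]\,\mu_r(n)\to0 .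
\]
\end{proposition}

We build words of rapidly growing length. A word of level $k+1$ is a concatenation of words of level $k$. If these are chosen independently at random, the indicator that $v$ occurs at a given place splits into its mean and a centered part. The centered part is, with overwhelming probability, uncorrelated with any fixed bounded sequence, and we discard the few concatenations for which this fails for some translate of some $\mu_r$. The mean is a periodic function of the position and is left to Lemma~\ref{lem:SI}.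

\subsection*{Construction}
Let $n_0\ge3$ be a large integer, and put
\[
n_{k+1}=n_k^2,\qquad J_k=\lfloor e^{\sqrt{n_k}}\rfloor,\qquad\varepsilon_k=n_k^{-1/8},\qquad\mathcal B_0=\mathcal A^{n_0}.
\]
Suppose a nonempty set $\mathcal B_k\subset\mathcal A^{n_k}$ is given; its words are indexed by $0\le i<n_k$. For a word $v$, $B\in\mathcal B_k$ and $0\le i<n_k$, let $\mathbf 1_v(B,i)=1$ if $i+|v|\le n_k$ and $B_{[i,i+|v|)}=v$, and $\mathbf 1_v(B,i)=0$ otherwise. Let
\[
P_{k,v}(i)=|\mathcal B_k|^{-1}\sum_{B\in\mathcal B_k}\mathbf 1_v(B,i)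
\]
be the probability that a random word of $\mathcal B_k$ shows $v$ at position $i$. Let $\mathcal B_{k+1}$ be the set of concatenations $B^0B^1\cdots B^{n_k-1}$ with $B^t\in\mathcal B_k$ such that
\begin{equation}\label{eq:constraint}
\Bigl|\sum_{t<n_k}\sum_{i<n_k}\bigl(\mathbf 1_v(B^t,i)-P_{k,v}(i)\bigr)\mu_r(j+tn_k+i)\Bigr|\le\varepsilon_kn_{k+1}
\end{equation}
for all $1\le|v|\le k$, $|r|\le k$ and $1\le j\le J_k$. Here $j$ is the position at which the word of level $k+1$ may be laid against $\mu_r$.

\subsection*{Few words are discarded}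
Recall Hoeffding's inequality: if $Z_1,\dots,Z_n$ are independent real random variables with $|Z_t|\le R$, then $\sum_t(Z_t-\mathbb EZ_t)$ exceeds $s$ in modulus with probability at most $2e^{-s^2/(2nR^2)}$. Let $B^t$ be independent and uniform in $\mathcal B_k$, and fix $v,r,j$. The complex variables $Z_t=\sum_i\mathbf 1_v(B^t,i)\mu_r(j+tn_k+i)$ are independent, $|Z_t|\le n_k$, and the left side of \eqref{eq:constraint} is $|\sum_t(Z_t-\mathbb EZ_t)|$. If \eqref{eq:constraint} fails, the real or the imaginary part exceeds $s=\varepsilon_kn_k^2/\sqrt2$ in modulus. With $n=R=n_k$ this has probability at most $4e^{-\varepsilon_k^2n_k/4}=4e^{-n_k^{3/4}/4}$. There are at most $M^{k+1}$ words $v$, $2k+1$ values of $r$ and $e^{\sqrt{n_k}}$ values of $j$, so the discarded fraction of $\mathcal B_k^{n_k}$ is at most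
\[
\eta_k=4M^{k+1}(2k+1)\,e^{\sqrt{n_k}-n_k^{3/4}/4}.
\]
Since $n_k=n_0^{2^k}$, we have $k+1\le2^k\le\log n_k$, and therefore
\[
\log(2^{k+2}\eta_k)\le(\log M+4)\log n_k+\sqrt{n_k}-\tfrac14n_k^{3/4}.
\]
We fix $n_0$ so large that the right side is negative for all $n_k\ge n_0$. Then $\eta_k\le2^{-k-2}$ for all $k$.

\subsection*{Entropy}
We have $|\mathcal B_{k+1}|\ge\frac12|\mathcal B_k|^{n_k}$. Dividing the logarithms by $n_{k+1}$ and using $n_j\ge2^jn_0$, we get
\[
\frac{\log|\mathcal B_k|}{n_k}\ge\log M-\log2\sum_{j\ge1}\frac1{n_j}\ge\log M-\frac1{n_0}.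
\]
Let $X_k$ be the set of all bi-infinite concatenations of words of $\mathcal B_k$, in any of the $n_k$ alignments. It is a subshift, $X_{k+1}\subset X_k$, and $p_{X_k}(tn_k)\ge|\mathcal B_k|^t$ gives $h(X_k)\ge\log M-1/n_0$. Let $X=\bigcap_kX_k$, which is a subshift by compactness. Fix $n$. The finite sets of $n$-words of $X_k$ decrease with $k$, so they stabilize. A word that occurs in every $X_k$ occurs at position $0$ in a point of every $X_k$, and by compactness in a point of $X$. So for large $k$, $p_X(n)=p_{X_k}(n)\ge e^{nh(X_k)}$, by the infimum formula for entropy. Thus $h(X)\ge\log M-1/n_0\ge\log M-1$.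

\subsection*{Comparing levels}
The level $k$ used for the sum up to $N$ will grow with $N$, and so will the period $n_k$ of the mean $P_{k,v}$. Lemma~\ref{lem:SI} applies to finitely many fixed frequencies only. Because the discarded fractions are summable, $P_{k,v}$ is close to a function of fixed period.

\begin{lemma}\label{lem:levels}
Let $|v|=l\le n_p$ and $k\ge p$. If $0\le i<n_k$ and $(i\bmod n_p)\le n_p-l$, then
\[
|P_{k,v}(i)-P_{p,v}(i\bmod n_p)|\le\sum_{j\ge p}\eta_j .
\]
\end{lemma}

\begin{proof}
We show by induction on $k$ that the difference is at most $\sum_{p\le j<k}\eta_j$; for $k=p$ it is $0$. Let $0\le i<n_{k+1}$ with $(i\bmod n_p)\le n_p-l$, and write $i=tn_k+i'$ with $0\le i'<n_k$. Since $n_p\mid n_k$, we have $i'\equiv i\pmod{n_p}$ and $i'\le(n_k-n_p)+(n_p-l)=n_k-l$. So an occurrence of $v$ at position $i$ of $B^0\cdots B^{n_k-1}$ lies inside $B^t$, and under the uniform measure $\mathbb P$ on $\mathcal B_k^{n_k}$ this event $E$ has probability $P_{k,v}(i')$. If $G$ is the event that the concatenation lies in $\mathcal B_{k+1}$, then $P_{k+1,v}(i)=\mathbb P(E\mid G)$.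 When $\mathbb P(G)<1$ we have $\mathbb P(E)-\mathbb P(E\mid G)=\mathbb P(G^c)\bigl(\mathbb P(E\mid G^c)-\mathbb P(E\mid G)\bigr)$, so in all cases $|P_{k+1,v}(i)-P_{k,v}(i')|\le\mathbb P(G^c)\le\eta_k$. Apply the induction hypothesis to $i'$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:subshift}]
The entropy bound is proved above. Let $\omega$ satisfy \eqref{eq:window}, put $l=|v|$ and $m=m(N)$.

\emph{Choice of the level.} For large $N$ let $k=k(N)$ be maximal with $n_{k+2}\le m$; then $k\to\infty$ with $N$. The windows are long compared with words of level $k+1$, since $n_{k+1}/m\le1/n_{k+1}$. On the other hand $n_k^8=n_{k+3}>m\ge(\log N)^{16}$, so $\sqrt{n_k}>\log N$ and $J_k\ge N$: condition \eqref{eq:constraint} covers every starting position up to $N$. This is the origin of the exponent $16$.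

\emph{Covering by words of level $k+1$.} Scan $[1,N]$ from the left. If $[n,n+m)\subset[1,N]$ and $\omega_{[n,n+m)}\in\mathcal L(X)$, select this window and continue at $n+m$; otherwise continue at $n+1$. A skipped point is counted in \eqref{eq:window} or is among the last $m$ points, so $o(N)$ points are skipped. The word in a selected window lies in $\mathcal L(X_{k+1})$, so apart from at most $2n_{k+1}$ positions at its ends it is a concatenation of complete words of $\mathcal B_{k+1}$. There are at most $N/m$ windows, so these positions number at most $2n_{k+1}N/m\le2N/n_{k+1}=o(N)$. Thus $[1,N]$ is covered, up to $o(N)$ points, by a family $\mathcal I$ of at most $N/n_{k+1}$ disjoint intervals $I=[j,j+n_{k+1})$ with $\omega_I\in\mathcal B_{k+1}$ and $1\le j\le J_k$.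

\emph{One interval.} Fix $p\ge\max(l,|r|)$ and let $N$ be so large that $k\ge p$. Let $\omega_I=B^0\cdots B^{n_k-1}$ and write $n\in I$ as $n=j+tn_k+i$. We replace $\mathbf 1[\omega_{[n,n+l)}=v]$ in three steps. It equals $\mathbf 1_v(B^t,i)$ unless $i>n_k-l$, which happens for at most $ln_k$ values of $n$. By \eqref{eq:constraint}, replacing $\mathbf 1_v(B^t,i)$ by $P_{k,v}(i)$ changes the sum against $\mu_r$ by at most $\varepsilon_kn_{k+1}$. By Lemma~\ref{lem:levels}, $P_{k,v}(i)$ is within $\sum_{s\ge p}\eta_s\le2^{-p-1}$ of $P_{p,v}((n-j)\bmod n_p)$, except for a proportion at most $l/n_p$ of the $n$, where the difference is at most $1$. Altogether,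
\[
\Bigl|\sum_{n\in I}\mathbf 1[\omega_{[n,n+l)}=v]\mu_r(n)-\sum_{n\in I}P_{p,v}((n-j)\bmod n_p)\mu_r(n)\Bigr|\le\Bigl(\frac l{n_k}+\varepsilon_k+2^{-p-1}+\frac l{n_p}\Bigr)n_{k+1}.
\]
Expand $P_{p,v}(i\bmod n_p)=\sum_{s\bmod n_p}\hat P(s)e(si/n_p)$, where $|\hat P(s)|\le1$ because $0\le P_{p,v}\le1$. The second sum above has modulus at most $\sum_{s\bmod n_p}\bigl|\sum_{n\in I}\mu(n)e((r\alpha+s/n_p)n)\bigr|$. Taking absolute values here is unavoidable: the phases $e(-sj/n_p)$ depend on the starting points $j$, which we do not control. This is why cancellation in short intervals is needed and Corollary~\ref{cor:long} is not enough.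

\emph{All intervals.} Sum over $I\in\mathcal I$ and apply Lemma~\ref{lem:intervals} with a fixed $h$; the terms $2h\,\#\mathcal I$ are $o(N)$. We obtain
\[
\limsup_{N\to\infty}\Bigl|\frac1N\sum_{n\le N}\mathbf 1[\omega_{[n,n+l)}=v]\mu_r(n)\Bigr|\le\sum_{s\bmod n_p}\mathcal D_h\Bigl(r\alpha+\frac s{n_p}\Bigr)+2^{-p-1}+\frac l{n_p}.
\]
Let $h\to\infty$, using Lemma~\ref{lem:SI}, and then $p\to\infty$.
\end{proof}

\section{The horseshoe, the drift, and the transfer to orbits}\label{sec:horseshoe}

\subsection*{A full shift in a compactly supported diffeomorphism}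
We need a diffeomorphism $F$ of $\mathbb R^b$ that contains the full shift, together with a smooth path from $F$ to the identity, along which $F$ will be switched off as $u$ grows. Two dimensions are needed for this, so $b\ge2$.

\begin{lemma}\label{lem:horseshoe}
Let $b\ge2$ and $M\ge2$. There are $R_1>1$, a $C^\infty$ family $F^{(t)}$, $0\le t\le1$, of diffeomorphisms of $\mathbb R^b$, and a homeomorphism $\Phi$ of $\mathcal A^{\mathbb Z}$ onto a compact set $\Lambda\subset\{|y|\le R_1-1\}$ such that $F^{(0)}=\mathrm{id}$, each $F^{(t)}$ fixes the points with $|y|\ge R_1$ and preserves $\{|y|\le R_1\}$, and $F=F^{(1)}$ satisfies $F\circ\Phi=\Phi\circ S$.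
\end{lemma}

\begin{proof}
We realize the recurrence $x_{n+1}-2x_n+x_{n-1}=V(x_n)$ as a composition of two shears. If $V$ is very steep near each of its zeros $\tau_1,\dots,\tau_M$, the recurrence can be solved for $x_n$ near any prescribed zero.

Let $K=12M$, $r_0=\frac1{32M}$ and $\tau_i=-\frac1{16}+\frac{i-1}{8(M-1)}$. The spacing $\frac1{8(M-1)}$ exceeds $2r_0$, so the intervals $[\tau_i-r_0,\tau_i+r_0]$ are disjoint. Choose $U,V\in C_c^\infty(\mathbb R)$ with values in $[-1,1]$ such that $U(w)=w$ for $|w|\le\frac14$ and $V(x)=K(x-\tau_i)$ for $|x-\tau_i|\le r_0$; the latter is possible as $Kr_0=\frac38$. Write points of $\mathbb R^b$ as $(x,w,z)$ with $z\in\mathbb R^{b-2}$, and let $\varrho\in C_c^\infty(\mathbb R^b)$ equal $1$ on the box $\{|x|\le3,|w|\le3,|z|\le1\}$. Let $F^{(t)}$ be the time-$t$ flow of $\varrho\,U(w)\partial_x$ followed by the time-$t$ flow of $\varrho\,V(x)\partial_w$. This is a $C^\infty$ family, equal to the identity outside the support of $\varrho$. A point $(x,w,0)$ with $|x|,|w|\le1$ moves at speed at most $1$ inside the box, so it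 does not leave the box, and
\[
F(x,w,0)=\bigl(x+U(w),\ w+V(x+U(w)),\ 0\bigr).
\]

For $\omega\in\mathcal A^{\mathbb Z}$ consider the map $(\Gamma x)_n=\tau_{\omega_n}+\frac1K(x_{n+1}-2x_n+x_{n-1})$ on $\prod_n[\tau_{\omega_n}-r_0,\tau_{\omega_n}+r_0]$ with the sup metric. On this complete space $|x_n|\le\frac1{16}+r_0\le\frac3{32}$, so $|(\Gamma x)_n-\tau_{\omega_n}|\le\frac4K\cdot\frac3{32}=r_0$, and $\Gamma$ is a contraction with factor $4/K\le\frac16$. Let $x(\omega)$ be its fixed point; by uniqueness $x_n(S\omega)=x_{n+1}(\omega)$. If $\omega=\omega'$ on $[-n,n]$ and $D_j=\max_{|i|\le j}|x_i(\omega)-x_i(\omega')|$, then $D_j\le\frac4KD_{j+1}$ for $j\le n$ and $D_{n+1}\le\frac3{16}$, so $D_0\le6^{-n}$. Hence $x_0(\omega)$ is continuous, and so is $x_1(\omega)=x_0(S\omega)$.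

Put $w_n=x_{n+1}-x_n$. Then $|w_n|\le\frac3{16}$, so $U(w_n)=w_n$, and the fixed point equation reads $w_n-w_{n-1}=K(x_n-\tau_{\omega_n})=V(x_n)$. Therefore
\[
F(x_n,w_n,0)=(x_{n+1},\,w_n+V(x_{n+1}),\,0)=(x_{n+1},w_{n+1},0),
\]
and $\Phi(\omega)=(x_0,w_0,0)$ is continuous with $F\circ\Phi=\Phi\circ S$. It is injective, because $x_n$ is the first coordinate of $F^n\Phi(\omega)$ and the interval containing $x_n$ determines $\omega_n$. By compactness $\Phi$ is a homeomorphism onto its image $\Lambda$. Take $R_1$ such that $\Lambda\subset\{|y|\le R_1-1\}$ and the support of $\varrho$ lies in $\{|y|<R_1\}$. A bijection that fixes the complement of a ball preserves the ball.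
\end{proof}

We call $\omega$ the \emph{code} of $\Phi(\omega)$. The sets $\Lambda_i=\Phi\{\omega_0=i\}$ are compact and disjoint; fix $\gamma\in(0,1)$ with $d(\Lambda_i,\Lambda_j)>2\gamma$ for $i\ne j$, and a Lipschitz constant $L\ge2$ of $F$. Let $X$ be the subshift of Proposition~\ref{prop:subshift} for a given $\alpha$, and $X'=\Phi(X)$.

\subsection*{The drift}
Every closed set is the zero set of a smooth function. We need a lower bound for the function in terms of the distance to the set.

\begin{lemma}\label{lem:drift}
There is $g\in C^\infty(\mathbb R^b)$ with $0\le g\le10^{-3}$, with zero set $X'$, with $g\ge g_0:=\frac12 10^{-3}$ on $\{|y|\ge R_1\}$, and such that for every integer $s\ge1$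
\begin{equation}\label{eq:drift}
g(y)<10^{-3}\,2^{-s^2}\ \Longrightarrow\ d(y,X')<2^{-s}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\psi_s$ be the convolution of the indicator of $\{d(\cdot,X')\ge\frac34 2^{-s}\}$ with the rescaling of a fixed mollifier to the ball of radius $2^{-s-2}$. Then $\psi_s$ is smooth with values in $[0,1]$, vanishes where $d(\cdot,X')<2^{-s-1}$, equals $1$ where $d(\cdot,X')\ge2^{-s}$, and has derivatives of order $j$ bounded by $O_j(2^{sj})$. Put $g=10^{-3}\sum_{s\ge1}2^{-s^2}\psi_s$. The series converges in every $C^j$ since $\sum_s2^{-s^2+sj}<\infty$, and $\sum_s2^{-s^2}<1$. If $d(y,X')\ge2^{-s}$ then $g(y)\ge10^{-3}2^{-s^2}$; this is \eqref{eq:drift}, it shows that $g>0$ off $X'$, and for $s=1$ it gives $g\ge g_0$ on $\{|y|\ge R_1\}$, where $d(y,X')\ge1$.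
\end{proof}

\subsection*{Transfer}
The next lemma turns smallness of the drift along an orbit into M\"obius disjointness. The orbit need not lie in $\Lambda$; we code it by the piece $\Lambda_i$ near which it passes.

\begin{lemma}\label{lem:transfer}
Let $(y_n,\theta_n,u_n)\in\mathbb R^b\times\mathbb T\times\mathbb R$, $n\ge n_*$, satisfy $y_{n+1}=F(y_n)$ and $\theta_{n+1}=\theta_n+\alpha$, with $u_n$ bounded. Suppose that all but $o(N)$ of the $n\in[n_*,N]$ satisfy
\begin{equation}\label{eq:good}
\max\bigl(g(y_n),|u_n|\bigr)\le\exp\bigl(-(\log N)^{33}\bigr).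
\end{equation}
Then $\frac1N\sum_{n_*\le n\le N}f(y_n,\theta_n,u_n)\mu(n)\to0$ for every continuous $f$ on $\mathbb R^b\times\mathbb T\times\mathbb R$.
\end{lemma}

\begin{proof}
Either $y_n$ is constant or $|y_n|\le R_1$, so the points lie in a compact set. Enlarge it to contain $\Lambda\times\mathbb T\times\{0\}$; on it $f$ is bounded and uniformly continuous. Write $\theta_n=\theta+n\alpha$ with $\theta=\theta_{n_*}-n_*\alpha$. Call $n\in[n_*,N]$ \emph{good} for $N$ if \eqref{eq:good} holds, and put $m=m(N)$.

\emph{Good points are close to $X'$.} Let $s=\lceil m\log_2L+\log_2(1/\gamma)\rceil$, so that $2^{-s}\le\gamma L^{-m}$. Since $s^2=O((\log N)^{32})$, we have $\exp(-(\log N)^{33})<10^{-3}2^{-s^2}$ for large $N$. By \eqref{eq:drift}, for each good $n$ there is $x\in X'$ with $d(y_n,x)<\gamma L^{-m}$.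

\emph{Coding.} Define a sequence $\omega$, independent of $N$: let $\omega_n=i$ if $n\ge n_*$ and $d(y_n,\Lambda_i)\le\gamma$ (at most one $i$ qualifies), and $\omega_n=1$ in all other cases. If $n$ is good and $x$ is as above, then $d(y_{n+i},F^ix)\le\gamma L^{i-m}\le\gamma$ for $0\le i\le m$. So $\omega_{[n,n+m]}$ is the word on $[0,m]$ of the code of $x$, and in particular $\omega_{[n,n+m)}\in\mathcal L(X)$.

\emph{Approximation of $f$.} Let $\epsilon>0$. Since $\Phi$ is a homeomorphism of compact spaces, there is $l$ such that $|f(x,\vartheta,0)-f(x',\vartheta,0)|\le\epsilon$ for all $\vartheta$ whenever the codes of $x,x'\in\Lambda$ agree on $[-l,l]$. For each $v\in\mathcal A^{2l+1}$ choose $z_v\in\Lambda$ with code $v$ on $[-l,l]$, and a trigonometric polynomial $\sum_{|r|\le R}c_{v,r}e(r\vartheta)$ uniformly within $\epsilon$ of $f(z_v,\vartheta,0)$. The value of $f$ depends on the past of the code as well as on its future, while closeness to $X'$ propagates only forward; so we look $l$ steps back. Suppose that $n-l$ and $n$ are both good, and take $x\in X'$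 for $n-l$. For large $N$ we have $2l\le m$, so the code of $F^lx$ on $[-l,l]$ is $v=\omega_{[n-l,n+l]}$. Also $d(y_n,F^lx)\le\gamma L^{l-m}$ and $|u_n|$ are so small that $f(y_n,\theta_n,u_n)$ is within $\epsilon$ of $f(F^lx,\theta_n,0)$, which is within $\epsilon$ of $f(z_v,\theta_n,0)$. Hence
\[
\Bigl|f(y_n,\theta_n,u_n)-\sum_{v,r}c_{v,r}\,e(r\theta)\,e(r\alpha n)\,\mathbf 1[\omega_{[n-l,n+l]}=v]\Bigr|\le3\epsilon
\]
for all but $o(N)$ of the $n\le N$, and both terms are bounded.

\emph{Conclusion.} Let $\omega'_n=\omega_{n-l}$ for $n>l$ and $\omega'_n=1$ for $n\le l$. Then $\omega'_{[n,n+m)}\in\mathcal L(X)$ when $n-l$ is good and $n>l$, so $\omega'$ satisfies \eqref{eq:window}; and $\omega_{[n-l,n+l]}=\omega'_{[n,n+2l+1)}$ for $n>l$. Proposition~\ref{prop:subshift}, applied to the finitely many pairs $(v,r)$, shows that the $\limsup$ of the modulus of the average is at most $3\epsilon$.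
\end{proof}

\section{The diffeomorphism and its orbits}\label{sec:frame}

Both theorems use the same formula. Let $b\ge2$, $M$, $\alpha\in\mathbb R$, $F^{(t)}$, $X$, $g$ be as in Section~\ref{sec:horseshoe}, and put $R_2=R_1+1$ and $\bar u=2\cdot10^{-4}$. Choose smooth cutoff functions:
\begin{itemize}
\item $\sigma\colon\mathbb R^b\to[0,1]$ with $\sigma=1$ on $|y|\le R_1$, $\sigma>0$ on $|y|<R_2$, $\sigma=0$ on $|y|\ge R_2$;
\item $\chi_1\colon\mathbb R\to[0,1]$ equal to $1$ for $|u|\le\frac1{16}$ and $0$ for $|u|\ge\frac18$, with $|\chi_1'|\le32$;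
\item $\chi_2\colon\mathbb R\to[0,1]$ equal to $1$ for $|u|\le\frac18$ and $0$ for $|u|\ge\frac14$.
\end{itemize}
The remaining data are a function $a\colon\mathbb R\to[0,\infty)$ of class $C^r$, $r\in\{1,\infty\}$, and $c\in C^\infty(\mathbb T)$, subject to:
\begin{itemize}
\item[(H1)] $a(u)=0$ exactly when $u=0$ or $|u|\ge\frac12$, and $|a'|\le\frac12$;
\item[(H2)] $|e^{c}-1|\le\bar u/2$, and $a(u)>|e^{c(\theta)}-1|\,|u|$ for $\bar u\le|u|\le\frac18$ and all $\theta$.
\end{itemize}
In both applications $a$ is even and prescribed on an interval $[0,\delta_*]$ with $\delta_*\le\frac18$, where $0<a'\le\frac14$ off $0$ and $a$ is smooth off $0$. To extend it, continue $a'$ to $[\delta_*,\frac12]$ as a smooth function bounded by $\frac12$ that decreases to $0$ on a very short interval, is negative afterwards, vanishes to infinite order at $\frac12$, and has integral $-a(\delta_*)$; there is room for this because $a(\delta_*)\le\frac1{32}$. Then (H1) holds.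

Put
\[
\Delta(y,\theta,u)=\chi_1(u)\bigl((e^{c(\theta)}-1)u+g(y)\bigr)+a(u)
\]
and define $T(y,\theta,u)=(y',\theta',u')$ on $\mathbb R^b\times\mathbb T\times\mathbb R$ by
\begin{equation}\label{eq:T}
u'=u+\sigma(y)\Delta(y,\theta,u),\qquad\theta'=\theta+\alpha\,\sigma(y)\chi_2(u'),\qquad y'=F^{(\chi_2(u'))}(y).
\end{equation}
Near $u=0$ and over the ball $|y|\le R_1$ this is the model of Section~\ref{sec:model}. The function $\chi_1$ removes the linear term and the drift away from $u=0$, the function $\chi_2$ stops the motion of $y$ and $\theta$, and $\sigma$ makes the support compact.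

\begin{proposition}\label{prop:frame}
Assume \textup{(H1)} and \textup{(H2)}. Then $T$ is a $C^r$ diffeomorphism that fixes all points with $|y|\ge R_2$ or $|u|\ge\frac12$. The compact set $X'\times\mathbb T\times\{0\}$ is invariant, and the entropy of $T$ on it is at least $h(X)$. Every orbit $(y_n,\theta_n,u_n)$ is bounded and has one of the following properties.
\begin{itemize}
\item[\textup{(a)}] The orbit converges.
\item[\textup{(b)}] For all $n\ge n_*$, $u_n=0$ and $g(y_n)=0$.
\item[\textup{(c)}] For all $n\ge n_*$, $0<u_n<\bar u$.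
\item[\textup{(d)}] For all $n\ge n_*$, $-2\bar u\le u_n<0$.
\end{itemize}
If \textup{(a)} fails, then in \textup{(b)--(d)} we have for $n\ge n_*$
\begin{equation}\label{eq:recursion}
y_{n+1}=F(y_n),\qquad\theta_{n+1}=\theta_n+\alpha,\qquad u_{n+1}=e^{c(\theta_n)}u_n+a(u_n)+g(y_n).
\end{equation}
\end{proposition}

\begin{proof}
\emph{Diffeomorphism.} $T$ is the composition of $(y,\theta,u)\mapsto(y,\theta,u+\sigma\Delta)$, then $(y,\theta,u)\mapsto(y,\theta+\alpha\sigma(y)\chi_2(u),u)$, then $(y,\theta,u)\mapsto(F^{(\chi_2(u))}(y),\theta,u)$. The last two have smooth inverses, obtained by subtracting the same angle and by inverting $F^{(\chi_2(u))}$. For the first, (H1) and (H2) give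
\[
|\partial_u(\sigma\Delta)|\le32\Bigl(\frac{\bar u}2\cdot\frac18+10^{-3}\Bigr)+\frac{\bar u}2+\frac12<1 ,
\]
so on each line $\{(y,\theta)\}\times\mathbb R$ it is a map with positive derivative, equal to the identity for $|u|\ge\frac12$; it is a bijection with $C^r$ inverse by the inverse function theorem. If $|y|\ge R_2$, then $\sigma=0$ and $F^{(t)}(y)=y$. If $|u|\ge\frac12$, then $u'=u$ and $\chi_2(u')=0$. So these points are fixed.

\emph{Entropy.} On $X'\times\mathbb T\times\{0\}$ we have $\sigma=1$ and $\Delta=0$, so $T(y,\theta,0)=(F(y),\theta+\alpha,0)$. The system $(X',F)$, conjugate to $(X,S)$ by $\Phi$, is a factor.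

\emph{Orbits.} Fixed points satisfy (a). Let $|y_0|<R_2$ and $|u_0|<\frac12$. Then $|u_n|<\frac12$ for all $n$, since $u\mapsto u+\sigma\Delta$ is increasing and fixes $\pm\frac12$; and $|y_n|<R_2$ by Lemma~\ref{lem:horseshoe}. We record three facts.

First, $\Delta>0$ whenever $\bar u\le|u|<\frac12$: for $|u|\le\frac18$ by (H2) and $g\ge0$, and for $|u|\ge\frac18$ because $\Delta=a$. Second, if $u_n$ is eventually increasing with limit $\ell$, the increments $\sigma\Delta$ tend to $0$, so the orbit cannot remain in a compact set on which $\sigma\Delta>0$. Third, if $u_n\to\frac12$, the orbit converges, because $y_n$ and $\theta_n$ are constant once all later $u_n$ exceed $\frac14$.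

Suppose $R_1\le|y_0|<R_2$. Then $y_n=y_0$ and $\sigma(y_0)>0$. For $|u|<\bar u$ we have $\Delta\ge g_0-\bar u^2/2>0$; this is where the lower bound for $g$ outside the ball is used. With the first fact, $\Delta(y_0,\cdot,\cdot)>0$ for $|u|<\frac12$, so $u_n$ increases. A limit $\ell<\frac12$ is excluded by the second fact on $\{y_0\}\times\mathbb T\times[u_0,\ell]$. So (a) holds.

Suppose $|y_0|\le R_1$. Then $|y_n|\le R_1$ and $\sigma(y_n)=1$ for all $n$; let $Q=\{|y|\le R_1\}\times\mathbb T$. If $u_n\ge\bar u$ for some $n$, then $u$ increases from then on, a limit $\ell<\frac12$ is excluded on $Q\times[\bar u,\ell]$, and (a) holds. So assume $u_n<\bar u$ for all $n$. If $u_n>0$ for some $n$, then $u_{n+1}\ge(1-\bar u/2)u_n>0$, and (c) holds. If $u_n\le0$ for all $n$ and $u_{n_*}=0$, then $0\ge u_{n_*+1}=g(y_{n_*})\ge0$, and by induction (b) holds. It remains to consider $u_n<0$ for all $n$. If $u_n<-\bar u$ for all $n$, then $u_n$ increases to a limit $\ell\le-\bar u$, which is excluded on $Q\times[u_0,\ell]$. So $u_{n_*}\ge-\bar u$ for some $n_*$. From $u\in[-\bar u,0)$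 we get $u'\ge e^{c(\theta)}u\ge(1+\bar u/2)u\ge-2\bar u$, and from $u\in[-2\bar u,-\bar u)$ we get $u'>u$. So (d) holds.

If (a) fails, then $|y_0|\le R_1$ and $\sigma(y_n)=1$. In (b)--(d) we have $|u_n|\le2\bar u<\frac1{16}$ for $n\ge n_*$, so $\chi_1(u_n)=\chi_2(u_{n+1})=1$, and \eqref{eq:T} becomes \eqref{eq:recursion}.
\end{proof}

Orbits of type (a) satisfy \eqref{eq:disjoint} by Corollary~\ref{cor:long}, and the remaining orbits of type (b) by Lemma~\ref{lem:transfer}. So each theorem reduces to two tasks: to exclude nonconvergent orbits of type (c), and to verify \eqref{eq:good} for those of type (d). For type (d) we write $\delta_n=-u_n\in(0,2\bar u]$; when $a$ is even, \eqref{eq:recursion} reads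
\begin{equation}\label{eq:delta}
0<\delta_{n+1}=e^{c(\theta_n)}\delta_n-a(\delta_n)-g(y_n)\qquad(n\ge n_*).
\end{equation}

\subsection*{Transplanting to $W$}
Let $T_0$ be a $C^r$ diffeomorphism of an open set $O\subset\mathbb R^d$ that is the identity outside a compact subset of $O$. Extend it by the identity to $\mathbb R^d$, identify $\mathbb R^d$ with an open ball in the interior of $W$ by a chart, and extend by the identity again. The result is a $C^r$ diffeomorphism of $W$, equal to the identity outside a ball. Its entropy is at least that of $T_0$ on any compact invariant set. Points of $W$ outside $O$ are fixed, and a continuous function on $W$ restricts to a continuous function on $O$. So the extension is M\"obius disjoint as soon as the averages in \eqref{eq:disjoint} tend to $0$ for all orbits of $T_0$ and all continuous $f$ on $O$.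

\section{The $C^1$ example}\label{sec:c1}

\begin{proof}[Proof of Theorem~\ref{thm:c1}]
Let $b=d-1\ge2$, choose $M$ with $\log M>C+1$, and take $\alpha=0$ and $c=0$. Let
\[
w(\delta)=\exp\bigl(-(\log\tfrac1\delta)^{1/40}\bigr),\qquad a(u)=|u|\,w(|u|)\quad\text{for }0<|u|\le\delta_*,\qquad a(0)=0 .
\]
Since $(\delta w)'=w\bigl(1+\frac1{40}(\log\frac1\delta)^{-39/40}\bigr)$ is positive and tends to $0$ as $\delta\downarrow0$, and $a(u)/u\to0$, the function $a$ is $C^1$ at $0$, and $0<a'\le\frac14$ on $(0,\delta_*]$ for small $\delta_*\le\frac1{16}$. Extend $a$ as in Section~\ref{sec:frame}. Then (H1) holds, and (H2) holds because $c=0$. The map $T$ of \eqref{eq:T} fixes $\theta$ and does not depend on it otherwise, so it is the product of the identity of $\mathbb T$ with a compactly supported $C^1$ diffeomorphism $T_0$ of $\mathbb R^b\times\mathbb R=\mathbb R^d$. On $X'\times\{0\}$, $T_0$ is conjugate to $(X,S)$, whose entropy is at least $\log M-1>C$. We transplant $T_0$ to $W$ and apply Proposition~\ref{prop:frame} and Lemma~\ref{lem:transfer} to functions independent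 of $\theta$. Consider a nonconvergent orbit.

\emph{Type (c) does not occur.} By \eqref{eq:recursion}, $u_{n+1}\ge u_n+a(u_n)$, so $u_n$ increases to a limit $\ell\in(0,\bar u]$ with increments at least $a(u_n)\to a(\ell)>0$, which is impossible.

\emph{Type (d).} By \eqref{eq:delta}, $\delta_n$ decreases with decrements at least $a(\delta_n)$, so its limit is a zero of $a$, that is, $0$. Increase $n_*$ so that $\delta_n\le\delta_*$ for $n\ge n_*$. Then $g(y_n)\le\delta_n$ and $\delta_{n+1}\le\delta_n(1-w(\delta_n))$, so $E_n=\log(1/\delta_n)>0$ satisfies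
\[
E_{n+1}\ge E_n+w(\delta_n)=E_n+\exp(-E_n^{1/40}).
\]
Suppose $E_n<(\frac12\log n)^{40}$ for some $n>n_*$. As $E$ is increasing, each increment between times $n_*$ and $n$ is at least $\exp(-\frac12\log n)=n^{-1/2}$, so $E_n\ge(n-n_*)n^{-1/2}$. For large $n$ this contradicts the assumption. Hence $g(y_n)\le\delta_n\le\exp(-(\frac12\log n)^{40})$ for all large $n$. For $\sqrt N\le n\le N$ and large $N$ this is at most $\exp(-(\frac14\log N)^{40})\le\exp(-(\log N)^{33})$. So \eqref{eq:good} holds for all but $\sqrt N$ of the $n\le N$, and Lemma~\ref{lem:transfer} applies.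
\end{proof}

The function $a$ is not $C^{1+\kappa}$ for any $\kappa>0$, since $w(\delta)/\delta^\kappa\to\infty$ as $\delta\downarrow0$.

\section{A cocycle over a Liouville rotation}\label{sec:rotation}

We now construct $\alpha$ and $c$ with the two properties described at the end of Section~\ref{sec:model}. Suppose that $q\alpha$ is within a tiny $\rho$ of an integer, and let $c(\theta)=A\,\phi(q\theta)$, where $\phi$ has mean zero, is negative on most of the circle and has a narrow positive peak at $0$. Along an orbit, $q\theta_n$ moves by $\rho$ per step. It spends a time of order $1/\rho$ in the region where $\phi<0$, and there the sums of $c$ descend by an amount of order $A/\rho$, up to a factor depending on $\phi$. This is huge even if $A$ is so small that $c$ is small in a high $C^s$ norm. The loss is recovered when $q\theta_n$ crosses the peak. Over $q$ steps, on the other hand, the sum is at most $qA$, which is small. We superpose such terms for a sequence $q_k$, with peaks whose width tends to $0$.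

Let
\[
q_1=200,\quad q_{k+1}=q_k^{k+6},\quad\alpha=\sum_{k\ge1}\frac1{q_k},\quad\nu_k=k+3,\quad\zeta_k=\nu_k^{-1/2},\quad A_k=q_k^{-k-1}.
\]
Since $q_j\mid q_k$ for $j\le k$, we have $q_k\alpha\equiv\rho_k:=\sum_{j>k}q_k/q_j\pmod1$, and
\begin{equation}\label{eq:rho}
q_k^{-k-5}=\frac{q_k}{q_{k+1}}\le\rho_k\le2q_k^{-k-5}.
\end{equation}
The growth of $q_k$ is fast enough that $A_k/\rho_k$ is of order $q_k^4$, and slow enough that $\log q_{k+2}$ is bounded by a power of $\log q_k$; the latter is used in Section~\ref{sec:smooth}.

For the profile we use the Fej\'er kernel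
\[
\mathcal K_\nu(\psi)=\sum_{|m|<\nu}\Bigl(1-\frac{|m|}\nu\Bigr)e(m\psi)=\frac1\nu\Bigl(\frac{\sin\pi\nu\psi}{\sin\pi\psi}\Bigr)^2\in[0,\nu],
\]
because a trigonometric polynomial makes the cohomological equation below explicit. Put
\[
\phi_k=\frac{\mathcal K_{\nu_k}-1}{\nu_k},\qquad c_k(\theta)=A_k\phi_k(q_k\theta),\qquad c=\sum_{k\ge1}c_k .
\]
Then $|\phi_k|\le1$, and $\phi_k$ has fewer than $2\nu_k$ nonzero Fourier coefficients $\hat\phi_k(m)$, $0<|m|<\nu_k$, each at most $1/\nu_k$. If $\|\psi\|\ge\zeta_k$, then $|\sin\pi\psi|\ge2\zeta_k$, so $\mathcal K_{\nu_k}(\psi)\le1/(4\nu_k\zeta_k^2)=\frac14$ and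
\begin{equation}\label{eq:negative}
\phi_k(\psi)\le-\frac1{2\nu_k}\qquad(\|\psi\|\ge\zeta_k).
\end{equation}
The $s$-th derivative of $c_k$ is at most $2A_k(2\pi q_k\nu_k)^s\le2(2\pi)^sq_k^{2s-k-1}$, which is summable in $k$, so $c\in C^\infty(\mathbb T)$. Also $\sum_{j\ge k}A_j\le2A_k$. Hence $|c|\le2q_1^{-2}$ and $|e^c-1|\le2|c|\le10^{-4}=\bar u/2$.

Each $c_j$ is a coboundary. For $0<|m|<\nu_j$ we have $|m|\rho_j\le\frac12$ by \eqref{eq:rho}, so $|e(m\rho_j)-1|=2|\sin\pi m\rho_j|\ge4|m|\rho_j$. The trigonometric polynomial
\[
G_j(\theta)=A_j\sum_{0<|m|<\nu_j}\hat\phi_j(m)\frac{e(mq_j\theta)}{e(m\rho_j)-1}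
\]
satisfies $G_j(\theta+\alpha)-G_j(\theta)=c_j(\theta)$, because $e(mq_j\alpha)=e(m\rho_j)$ and $\hat\phi_j(0)=0$. Each term of the sum is at most $1/(4\nu_j\rho_j)$ and its derivative is at most $\pi q_j/(2\nu_j\rho_j)$, so by \eqref{eq:rho}
\[
2\sup|G_j|\le\frac{A_j}{\rho_j}\le q_j^4,\qquad\sup|G_j'|\le\frac{\pi A_jq_j}{\rho_j}\le\pi q_j^5 .
\]
Since $\sum_{j<k}q_j^5\le2q_{k-1}^5\le q_k$ for $k\ge2$, we obtain for all $k\ge1$
\begin{equation}\label{eq:G}
\sum_{j<k}2\sup|G_j|\le q_k,\qquad\sum_{j<k}\sup|G_j'|\le\pi q_k .
\end{equation}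

\begin{lemma}\label{lem:cocycle}
Let $\Sigma_n(\theta)=\sum_{0\le i<n}c(\theta+i\alpha)$ and $\ell_k=\lfloor\zeta_k/\rho_k\rfloor$.
\begin{itemize}
\item[\textup{(i)}] $|\Sigma_{q_k}(\theta)|\le2$ for all $k$ and $\theta$.
\item[\textup{(ii)}] If $k$ is large and $(q_k\theta\bmod1)\in[2\zeta_k,1-\zeta_k]$, then $\sum_{i=1}^{\ell_k}c(\theta-i\alpha)\le-q_k^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) For $j<k$ the sum of $c_j$ telescopes to $G_j(\theta+q_k\alpha)-G_j(\theta)=G_j(\theta+\rho_k)-G_j(\theta)$. By \eqref{eq:G} and \eqref{eq:rho} these terms add up to at most $\pi q_k\rho_k\le2\pi q_k^{-k-4}\le1$ in modulus. The terms $j\ge k$ add up to at most $q_k\cdot2A_k=2q_k^{-k}\le1$.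

(ii) For $1\le i\le\ell_k$ we have $q_k(\theta-i\alpha)\equiv q_k\theta-i\rho_k$ with $0<i\rho_k\le\zeta_k$, so this point lies in $[\zeta_k,1-\zeta_k]$ modulo $1$ and \eqref{eq:negative} applies. As $\zeta_k/\rho_k\ge1$, we have $\ell_k\ge\zeta_k/(2\rho_k)\ge\frac14\zeta_kq_k^{k+5}$. So $c_k$ contributes at most
\[
-\frac{A_k\ell_k}{2\nu_k}\le-\frac{q_k^4}{8\nu_k^{3/2}}\le-q_k^3
\]
for large $k$. The $c_j$ with $j<k$ telescope and contribute at most $q_k$ in modulus, by \eqref{eq:G}. Those with $j>k$ contribute at most $\ell_k\cdot2A_{k+1}\le q_{k+1}q_k^{-1}\cdot2q_{k+1}^{-k-2}\le1$. Finally $q_k^3-q_k-1\ge q_k^2$.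
\end{proof}

\section{The $C^\infty$ example}\label{sec:smooth}

\begin{proof}[Proof of Theorem~\ref{thm:smooth}]
Let $b=d-2\ge2$ and choose $M$ with $\log M>C+1$. Take $\alpha$ and $c$ from Section~\ref{sec:rotation}, then the subshift $X$ for this $\alpha$, then $g$. Let $a(u)=u^2$ for $|u|\le\frac18$, extended as in Section~\ref{sec:frame} to an even $C^\infty$ function satisfying (H1). Condition (H2) holds, since $|e^c-1|\le\bar u/2$ and $u^2\ge\bar u|u|$ for $|u|\ge\bar u$. By Proposition~\ref{prop:frame}, the map $T$ of \eqref{eq:T} is a compactly supported $C^\infty$ diffeomorphism of $\mathbb R^{d-2}\times\mathbb T\times\mathbb R$ with entropy at least $h(X)\ge\log M-1>C$ on a compact invariant set. The map $(y,\theta,u)\mapsto(y,e^u\cos2\pi\theta,e^u\sin2\pi\theta)$ identifies this space with the open set $\mathbb R^{d-2}\times(\mathbb R^2\setminus\{0\})\subset\mathbb R^d$, and we transplant $T$ to $W$. Consider a nonconvergent orbit.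

\emph{Type (c) does not occur.} Suppose it does. Restarting the orbit at time $n_*$, we may assume $n_*=0$. To remove the linear term, put $\Sigma_n=\Sigma_n(\theta_0)$ and $v_n=e^{-\Sigma_n}u_n>0$. Since $\Sigma_{n+1}=\Sigma_n+c(\theta_n)$, \eqref{eq:recursion} and $g\ge0$ give
\[
v_{n+1}\ge v_n+e^{-\Sigma_{n+1}}u_n^2=v_n+e^{\Sigma_n-c(\theta_n)}v_n^2 .
\]
So $v_n$ is nondecreasing, and by Lemma~\ref{lem:cocycle}(i) and $|c|\le1$ we have $v_{q_k+1}\ge v_{q_k}+e^{-3}v_0^2$ for every $k$. Thus $v_n\to\infty$, and by Lemma~\ref{lem:cocycle}(i) again $u_{q_k}=e^{\Sigma_{q_k}}v_{q_k}\ge e^{-2}v_{q_k}\to\infty$. This contradicts $u_n<\bar u$.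

\emph{Type (d).} By \eqref{eq:delta}, $\delta_{n+1}\le e^{c(\theta_n)}\delta_n$ and $g(y_n)\le e^{c(\theta_n)}\delta_n\le e\,\delta_n$. Since $\delta_j\le1$, for $n_*\le j\le n$
\begin{equation}\label{eq:decay}
\max\bigl(g(y_n),\delta_n\bigr)\le\exp\Bigl(1+\sum_{j\le i<n}c(\theta_i)\Bigr).
\end{equation}
We do not claim that $\delta_n$ is small at all times; it may grow again while $q_k\theta_n$ crosses the peak of $\phi_k$. But these times are few.

Given a large $N$, let $k$ be defined by $q_{k+1}\le N<q_{k+2}$; then $k\to\infty$ with $N$. The scale $k$ is chosen so that a full turn of $q_k\theta_n$ fits into $[1,N]$: by \eqref{eq:rho}, $1/\rho_k\le q_{k+1}/q_k\le N$. Call $n\in[n_*,N]$ \emph{regular} if $n\ge n_*+\ell_k$ and $(q_k\theta_n\bmod1)\in[2\zeta_k,1-\zeta_k]$.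

\emph{Regular $n$ satisfy \eqref{eq:good}.} Apply \eqref{eq:decay} with $j=n-\ell_k\ge n_*$. As $\theta_{n-i}=\theta_n-i\alpha$ for $1\le i\le\ell_k$, Lemma~\ref{lem:cocycle}(ii) gives $\max(g(y_n),\delta_n)\le e^{1-q_k^2}$. Now $\log N\le\log q_{k+2}=(k+7)(k+6)\log q_k$, and $k+7\le\log q_k$ for large $k$ because $\log q_k\ge7^{k-1}$. So $(\log N)^{33}\le(\log q_k)^{99}\le q_k^2-1$ for large $k$.

\emph{All but $o(N)$ of the $n\in[n_*,N]$ are regular.} At most $\ell_k\le\zeta_k/\rho_k\le\zeta_kN$ of them satisfy $n<n_*+\ell_k$. For the second condition, let $t_0\in\mathbb R$ represent $q_k\theta_{n_*}$; then $t_0+i\rho_k$ represents $q_k\theta_{n_*+i}$, and we must count the $i\in[0,N]$ with $t_0+i\rho_k\in(j-\zeta_k,j+2\zeta_k)$ for some $j\in\mathbb Z$. For large $k$ we have $3\zeta_k\le1$, so at most $N\rho_k+2$ of these intervals meet $[t_0,t_0+N\rho_k]$, and each contains at most $3\zeta_k/\rho_k+1$ of the points. The count is at most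
\[
(N\rho_k+2)\Bigl(\frac{3\zeta_k}{\rho_k}+1\Bigr)=3\zeta_kN+\rho_kN+\frac{6\zeta_k}{\rho_k}+2\le(9\zeta_k+\rho_k)N+2 .
\]
Since $\zeta_k\to0$ and $\rho_k\to0$, both counts are $o(N)$; this is where the shrinking width of the peaks is used.

Lemma~\ref{lem:transfer} now applies to orbits of type (d). Together with the remarks after Proposition~\ref{prop:frame}, this shows that \eqref{eq:disjoint} holds for every point of $W$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FKL}
S. Ferenczi, J. Ku{\l}aga-Przymus and M. Lema\'nczyk,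
\emph{Sarnak's Conjecture -- what's new},
arXiv:1710.04039 (2017).

\bibitem{MRT}
Matom\"aki, Radziwi{\l}{\l} and Tao,
\emph{An averaged form of Chowla's conjecture},
Algebra Number Theory 9 (2015).

\end{thebibliography}
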